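\numberwithin{equation}{section}
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}


\title{Hodge ideals of divisors that agree to high order}

\begin{abstract}
Let $D$ be a reduced effective divisor on a smooth complex variety $X$ and let
$\mathfrak a\subseteq\mathcal O_X$ be a coherent ideal. We prove that for all $k\ge0$ and $r\ge1$ there is
an integer $q$ such that every reduced effective divisor $E$ with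
$\mathcal O_X(-E)\subseteq\mathcal O_X(-D)+\mathfrak a^{q}$ satisfies
$I_k(E)\subseteq I_k(D)+\mathfrak a^r$, where $I_k$ denotes the $k$-th Hodge ideal. For the maximal
ideal of a point this answers affirmatively a question of Musta\c{t}\u{a}, Olano and Popa. The integer $q$ is
explicit and grows linearly in $r$. The proof reduces all $E$ at once to the single function $f+\sum z_l^p$,
where $f$ is a local equation of $D$; its $V$-filtration is bounded from above by a Thom--Sebastiani computation.
\end{abstract}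

\section{Introduction}

Let $X$ be a smooth complex variety and $D$ a reduced effective divisor on $X$. The sheaf
$\mathcal O_X(*D)$ of functions with arbitrary poles along $D$ is a $\mathcal D_X$-module that underlies a
mixed Hodge module, and Saito's Hodge filtration on it has the form
\[
F_k\mathcal O_X(*D)=I_k(D)\otimes_{\mathcal O_X}\mathcal O_X\big((k+1)D\big),\qquad k\ge0,
\]
where $I_k(D)\subseteq\mathcal O_X$ is a coherent ideal, the \emph{$k$-th Hodge ideal} of $D$. Thus
$I_k(D)=\mathcal O_X$ exactly when $F_k$ consists of all functions with a pole of order at most $k+1$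
along $D$, and in general $I_k(D)$ measures how far the Hodge filtration is from the pole order
filtration. For $k=0$ one gets a multiplier ideal,
$I_0(D)=\mathcal I\big(X,(1-\epsilon)D\big)$ with $0<\epsilon\ll1$. Recall that a function $v$ lies in
$\mathcal I(X,cD)$ if and only if $\operatorname{ord}_F(v)+A_F>c\operatorname{ord}_F(D)$ for every prime divisor $F$
over $X$, where $A_F-1$ is the coefficient of $F$ in the relative canonical divisor.

How much of $D$ near a point $x$ must one know in order to control $I_k(D)$ near $x$ up to order $r$?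
The following theorem says that a finite jet of the equation suffices to bound $I_k$ from above.
The question, for $\mathfrak a=\mathfrak m_x$ the ideal of a point, is posed in \cite{MOP}.

\begin{theorem}\label{thm:main}
Let $D$ be a reduced effective divisor on a smooth complex variety $X$, let $k\ge0$, and let
$\mathfrak a\subseteq\mathcal O_X$ be a coherent ideal. For every $r\ge1$ there is a positive integer $q(r)$ such
that for every reduced effective divisor $E$ on $X$ with
\[
\mathcal O_X(-E)\subseteq\mathcal O_X(-D)+\mathfrak a^{q(r)}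
\qquad\text{we have}\qquad
I_k(E)\subseteq I_k(D)+\mathfrak a^{r}.
\]
\end{theorem}

Theorem~\ref{thm:explicit} below gives an explicit $q(r)$ that grows linearly in $r$.

\paragraph{First cases.}
Let $\mathfrak a=\mathfrak m_x$. Away from $x$ the right-hand side is $\mathcal O_X$, so only the stalk at $x$
matters. If $I_k(D)=\mathcal O_X$ near $x$, for instance if $D$ is smooth at $x$, there is again nothing to
prove. In general the theorem says that a divisor $E$ close to $D$ is, as measured by $I_k$, at least as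
singular as $D$, up to order $r$. The hypothesis is one-sided (near $x$ an equation of $E$ has the form $hf+{}$an
element of $\mathfrak m_x^q$, where $f$ is an equation of $D$ and $h$ need not be a unit), and so is the
conclusion; Remark~\ref{rem:onesided} shows that the opposite inclusion fails.

The first instructive case is $k=0$ and the cusp $D=\{x^2+y^3=0\}$ in $\mathbb A^3$, where
$I_0(D)=(x,y)$. For $E=\{x^2+y^3+z^q=0\}$ the weights of $x,y,z$ are $\frac12,\frac13,\frac1q$, and we
shall see in Section~\ref{sec:cusp} that $z^c\in I_0(E)$ as soon as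
$\frac12+\frac13+\frac{c+1}q\ge1$. So the inclusion $I_0(E)\subseteq(x,y,z^r)$ forces
$q>6r$. Here $\frac16$ is the gap between $1$ and the jump at $\frac56=\frac12+\frac13$. This suggests
the general answer: adding $z^p$ moves the relevant jumps of $D$ by multiples of $\frac1p$, and nothing
happens until a jump is pushed up to $1$.

\paragraph{The proof.}
There are two difficulties: the perturbation is arbitrary, so that $q$ must be uniform over an infinite-dimensional
family, and we need \emph{upper} bounds for Hodge ideals, hence for a $V$-filtration, whereas explicit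
elements only give lower bounds. If $\mathfrak a=(a_1,\dots,a_N)$ and $q$ is large, then every equation in
$(f)+\mathfrak a^q$ has the form $h_0f+\sum h_la_l^p$, so it is the restriction of the one function
$G=yf+\sum w_lz_l^p$ to a graph. By the restriction theorem for Hodge ideals it suffices to bound $I_k(\operatorname{div}G)$, and this
can be done where $y$ and the $w_l$ are invertible. There $G$ becomes $f+\sum z_l^p$ times a unit in étale coordinates,
and for this function we construct a filtration that contains the $V$-filtration.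

Section~\ref{sec:tools} recalls the tools. Section~\ref{sec:cusp} treats the cusp.
Section~\ref{sec:upper} develops the method for upper bounds and carries it out by hand for $f+z^2$.
Section~\ref{sec:powers} treats $f+\sum z_l^p$. Section~\ref{sec:universal} treats $G$ and finishes
the proof.

\section{$V$-filtrations and Hodge ideals}\label{sec:tools}

\subsection{The $V$-filtration}
Let $X$ be smooth, affine and irreducible, and let $0\ne f\in\mathcal O(X)$. We write $\mathcal O_X$, $\mathcal D_X$ for
the rings of global sections and identify coherent ideals with ideals of $\mathcal O_X$. Let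
\[
B_f=\bigoplus_{j\ge0}\mathcal O_X\,\partial_t^j\delta
\]
be the direct image of $\mathcal O_X$ under the graph embedding of $f$. On it $\mathcal O_X$ and $\partial_t$ act in the obvious way, and, for
$\xi\in\operatorname{Der}(\mathcal O_X)$,
\begin{equation}\label{eq:action}
\xi(v\partial_t^j\delta)=\xi(v)\partial_t^j\delta-\xi(f)v\,\partial_t^{j+1}\delta,\qquad
t(v\partial_t^j\delta)=fv\,\partial_t^j\delta-jv\,\partial_t^{j-1}\delta .
\end{equation}
Put $F_kB_f=\bigoplus_{0\le j\le k}\mathcal O_X\partial_t^j\delta$.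

A \emph{discrete filtration} of a vector space $B$ is a decreasing family of subspaces $U^\gamma$,
$\gamma\in\mathbb Q$, with $\bigcup_\gamma U^\gamma=B$, which for some integer $M\ge1$ is constant on each interval
$(\frac iM,\frac{i+1}M]$, $i\in\mathbb Z$. Put $U^{>\gamma}=\bigcup_{\gamma'>\gamma}U^{\gamma'}$. If
$v\notin U^\gamma$, then the set of $i\in\mathbb Z$ with $v\in U^{i/M}$ is nonempty and bounded above; if $i$ is its largest
element and $\beta=i/M$, then $v\in U^\beta$ and $v\notin U^{(i+1)/M}=U^{>\beta}$. So there is a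
\emph{largest} index $\beta$ with $v\in U^\beta$, and $\beta<\gamma$.

We use the following standard facts on the Kashiwara--Malgrange filtration $V^\bullet B_f$ (Kashiwara, Malgrange,
M.~Saito).
\begin{itemize}
\item[(V1)] $V^\bullet$ is a discrete filtration, constant on each $(\frac i\ell,\frac{i+1}\ell]$ for some
integer $\ell\ge1$. Each $V^\alpha$ is a finitely generated $\mathcal D_X\langle t,\partial_tt\rangle$-submodule of $B_f$.
\item[(V2)] $tV^\alpha\subseteq V^{\alpha+1}$, with equality for $\alpha>0$, and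
$\partial_tV^\alpha\subseteq V^{\alpha-1}$.
\item[(V3)] $\partial_tt-\alpha$ is nilpotent on $V^\alpha/V^{>\alpha}$.
\item[(V4)] $\mathcal O_X\delta\subseteq V^{>0}B_f$.
\end{itemize}

The next lemma is the only device by which we place elements in filtrations.

\begin{lemma}\label{lem:division}
Let $U^\bullet$ be a discrete filtration of a complex vector space $B$ and $\tau:B\to B$ a linear map such
that $\tau U^\gamma\subseteq U^\gamma$ and $\tau-\gamma$ is locally nilpotent on $U^\gamma/U^{>\gamma}$ for all $\gamma$.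
Let $P\ne0$ be a polynomial and $v\in B$ with $P(\tau)v\in U^\gamma$ but $v\notin U^\gamma$. Then the largest
index $\beta$ with $v\in U^\beta$ is a root of $P$, and $\beta<\gamma$.
\end{lemma}

\begin{proof}
We have $\beta<\gamma$, so $P(\tau)v\in U^{\gamma}\subseteq U^{>\beta}$, and $(\tau-\beta)^Kv\in U^{>\beta}$ for some $K$. If
$P(\beta)\ne0$, then $P(s)$ and $(s-\beta)^K$ generate the unit ideal of $\mathbb C[s]$. Since
$U^{>\beta}$ is $\tau$-stable, this gives $v\in U^{>\beta}$, a contradiction.
\end{proof}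

\begin{lemma}\label{lem:jac}
\emph{(i)} If $\alpha\le1$, $w\in B_f$ and $\partial_tw\in V^{\alpha-1}B_f$, then $w\in V^\alpha B_f$.

\emph{(ii)} $v\,\xi(f)\,\delta\in V^1B_f$ for all $v\in\mathcal O_X$ and $\xi\in\operatorname{Der}(\mathcal O_X)$.
\end{lemma}

\begin{proof}
(i) By (V2), $(\partial_tt-1)w=t\partial_tw\in V^\alpha$. If $w\notin V^\alpha$, then by
Lemma~\ref{lem:division} with $\tau=\partial_tt$ the root $1$ of $s-1$ would be less than $\alpha$.

(ii) By \eqref{eq:action} and (V4), $\partial_t(v\xi(f)\delta)=\xi(v)\delta-\xi(v\delta)\in V^{>0}\subseteq V^0$.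
Apply (i) with $\alpha=1$.
\end{proof}

\subsection{Three facts on Hodge ideals}
\begin{itemize}
\item[(H1)] \cite[Theorem A$'$, with $\alpha=1$]{MPQ} If $D=\operatorname{div}(f)$ is reduced, then
\[
I_k(D)=\Big\{\sum_{j=0}^kj!\,f^{k-j}v_j\ :\ \sum_{j=0}^kv_j\partial_t^j\delta\in V^1B_f\Big\}.
\]
\item[(H2)] \cite[Theorem A]{MPR} If $D$ is a reduced effective divisor on a smooth variety $X$ and $Y\subset X$ is a smooth irreducible
divisor with $Y\not\subseteq\operatorname{Supp}D$ and $D|_Y$ reduced, then $I_k(D|_Y)\subseteq I_k(D)\cdot\mathcal O_Y$.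
\item[(H3)] \cite{MP} Hodge ideals are local, and $I_k(\pi^*D)=I_k(D)\cdot\mathcal O_{X'}$ for every smooth (in particular
every étale) morphism $\pi:X'\to X$.
\end{itemize}

For instance, if $D$ is smooth and $f$ is part of a local coordinate system, with $\partial$ the dual derivation, then
$\delta=\partial(f)\delta\in V^1$ by Lemma~\ref{lem:jac}(ii), so $\partial_t^k\delta=(-1)^k\partial^k\delta\in V^1$,
and (H1) gives $I_k(D)=\mathcal O_X$.

\subsection{The explicit statement}

\begin{theorem}\label{thm:explicit}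
Let $X$ be smooth, affine and irreducible, let $D=\operatorname{div}(f)$ be reduced, let $k\ge0$, and let
$\mathfrak a=(a_1,\dots,a_N)$ with $N\ge1$. Let $\eta\in(0,1]$ be such that
\begin{equation}\label{eq:eta}
F_kB_f\cap V^\alpha B_f=F_kB_f\cap V^1B_f\qquad\text{for all }1-\eta<\alpha\le1 .
\end{equation}
Then for every $r\ge1$ the integer
\begin{equation}\label{eq:q}
q(r)=N(p-1)+1,\qquad p=\max\Big\{r+k+1,\ \Big\lfloor\frac{r+k+N-1}{\eta}\Big\rfloor+1\Big\},
\end{equation}
has the property required in Theorem~\ref{thm:main}.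
\end{theorem}

The number $\eta$ is the width of a jump-free window below $1$ for the $V$-filtration on
$F_kB_f$. By (V1) one may take $\eta=1/\ell$.

Theorem~\ref{thm:explicit} implies Theorem~\ref{thm:main}. Indeed, $X$ has a finite cover by affine irreducible open
sets on which $D$ is principal. On each of them $\mathfrak a$ is finitely generated (and $N\ge1$ can be
arranged by adding the generator $0$). An integer that works on such an open set can be replaced by a larger one, because the hypothesis on $E$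
only becomes stronger. So the maximum of the finitely many integers works on $X$.

For the rest of the paper $X$ is smooth, affine and irreducible. Note that $p\ge2$ in \eqref{eq:q}.

\section{The cusp: what $q$ must be}\label{sec:cusp}

Let $g\ne0$ be a polynomial in $x_1,\dots,x_n$ and suppose that $\theta(g)=g$ for
$\theta=\sum w_ix_i\partial_i$ with rational weights $w_i\ge0$. For a monomial $\mu$ of weight $\operatorname{wt}(\mu)$
put $\rho(\mu)=\operatorname{wt}(\mu)+\sum w_i$. Then in $B_g$
\begin{equation}\label{eq:euler}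
(\partial_tt-\rho(\mu))(\mu\delta)=-\sum_iw_i\,\partial_i(x_i\mu\delta).
\end{equation}
Indeed, $\theta(\mu\delta)=\operatorname{wt}(\mu)\mu\delta-g\mu\,\partial_t\delta$ and
$\partial_tt(\mu\delta)=g\mu\,\partial_t\delta$, while $\theta=\sum w_i\partial_ix_i-\sum w_i$ in the Weyl algebra. So if
$x_i\mu\delta\in V^\gamma$ for all $i$ with $w_i\ne0$, then $(\partial_tt-\rho(\mu))(\mu\delta)\in V^\gamma$,
and Lemma~\ref{lem:division} applies.

\begin{proposition}\label{prop:cusp}
Let $X=\mathbb A^3$, $f=x^2+y^3$, $D=\operatorname{div}(f)$, $\mathfrak a=(z)$, $k=0$, and let $r\ge1$.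

\emph{(i)} $I_0(D)=(x,y)$, and $\eta=\frac16$ satisfies \eqref{eq:eta}. So \eqref{eq:q} gives $q(r)=6r+1$.

\emph{(ii)} Let $E=\operatorname{div}(g)$ with $g=x^2+y^3+z^q$, $q\ge2$. Then $E$ is reduced, and $z^c\in I_0(E)$
for every integer $c\ge0$ with $\frac56+\frac{c+1}q\ge1$.

\emph{(iii)} No positive integer $q\le6r$ has the property required of $q(r)$ in Theorem~\ref{thm:main}.
\end{proposition}

\begin{proof}
(i) Let $J_\alpha=\{v:v\delta\in V^\alpha B_f\}$, an ideal of $\mathbb C[x,y,z]$. By (H1), $J_1=I_0(D)$. By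
Lemma~\ref{lem:jac}(ii), $x$ and $y^2$ lie in $J_1$. Formula \eqref{eq:euler} with weights
$(\frac12,\frac13,0)$ and $\mu=y$ gives
$(\partial_tt-\frac76)(y\delta)=-\frac12\partial_x(xy\delta)-\frac13\partial_y(y^2\delta)\in V^1$. Since $\frac76\ge1$, Lemma~\ref{lem:division} gives $y\in J_1$. So
$(x,y)\subseteq J_1$, and \eqref{eq:euler} with $\mu=1$ gives $(\partial_tt-\frac56)\delta\in V^1$.

We have $\delta\notin V^1$, that is, $I_0(D)\ne\mathcal O_X$: for the divisor $F$ over the $z$-axis
with $\operatorname{ord}_F(x)=3$, $\operatorname{ord}_F(y)=2$, $\operatorname{ord}_F(z)=0$ one has $A_F=5$ and $\operatorname{ord}_F(f)=6$, and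
$5>6(1-\epsilon)$ fails for $0<\epsilon\ll1$. By Lemma~\ref{lem:division} the largest index $\beta$ with $\delta\in V^\beta$ is
$\frac56$. Now let $\frac56<\alpha\le1$. Then $1\notin J_\alpha\supseteq(x,y)$. Since $V^\alpha$ is stable under
$\partial_z$ and $\partial_z(v\delta)=\partial_z(v)\delta$, the image of $J_\alpha$ in $\mathbb C[z]$ is an ideal
stable under $\partial_z$. If it were nonzero, differentiating a nonzero element would produce a nonzero constant. So $J_\alpha=(x,y)$.
With $k=0$, $N=1$, $\eta=\frac16$ formula \eqref{eq:q} reads $p=6r+1=q(r)$.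

(ii) If $b$ is a prime element of a local ring with $b^2\mid g$, then $b$ divides $\partial_xg=2x$ and $\partial_yg=3y^2$, which is absurd.
So $E$ is reduced. The weights $(\frac12,\frac13,\frac1q)$ give
$\theta(g)=g$. We claim that $\mu\delta\in V^{\min(1,\rho(\mu))}B_g$ for every monomial $\mu$. If $\mu$ lies in
the ideal $(x,y^2,z^{q-1})$ of partial derivatives of $g$, this is Lemma~\ref{lem:jac}(ii). Only finitely many monomials remain, and
for these we use descending induction on $\rho(\mu)$. Let $\gamma=\min(1,\rho(\mu))$. Multiplying by a variable raises $\rho$, so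
by induction the right-hand side of \eqref{eq:euler} lies in $V^{\gamma}$. The root $\rho(\mu)$ is at least $\gamma$, so Lemma~\ref{lem:division} gives
$\mu\delta\in V^\gamma$. For $\mu=z^c$ we have $\rho(\mu)=\frac56+\frac{c+1}q$; if this is at least $1$, then
$z^c\delta\in V^1$ and $z^c\in I_0(E)$ by (H1).

(iii) For $q=6r$ and $c=r-1$, (ii) gives $z^{r-1}\in I_0(E)$, and
$\mathcal O_X(-E)\subseteq\mathcal O_X(-D)+(z)^{6r}$. But $z^{r-1}\notin(x,y,z^r)=I_0(D)+(z)^r$. The same $E$ excludes all smaller $q$,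
because $(z)^{6r}\subseteq(z)^q$ for $q\le6r$.
\end{proof}

So for $k=0$ and $N=1$ the value \eqref{eq:q} cannot be improved in general. For the maximal ideal
$\mathfrak m_0=(x,y,z)$ the same $E$ shows that no $q\le6r$ suffices, since $z^{6r}\in\mathfrak m_0^{6r}$ and $I_0(D)+\mathfrak m_0^r=(x,y,z^r)$.

\section{Bounding the $V$-filtration from above}\label{sec:upper}

In Proposition~\ref{prop:cusp}(ii) we showed that certain elements lie in $V^1$. The theorem needs the opposite: few elements lie in
$V^1$. To prove this we construct a whole filtration that must contain $V^\bullet$.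

\subsection{A comparison lemma}

\begin{lemma}\label{lem:comparison}
Let $Y$ be smooth, affine and irreducible, $0\ne g\in\mathcal O(Y)$, and $U^\bullet$ a discrete filtration of
$B_g$ such that, for all $\gamma$,
\begin{itemize}
\item[(U1)] $U^\gamma$ is stable under $\mathcal D_Y$ and $\partial_tt$, and $tU^\gamma\subseteq U^{\gamma+1}$;
\item[(U2)] $\partial_tt-\gamma$ is locally nilpotent on $U^\gamma/U^{>\gamma}$.
\end{itemize}
Then $V^\gamma B_g\subseteq U^\gamma$ for all $\gamma$.
\end{lemma}

\begin{proof}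
Fix $\gamma_0>0$. Finitely many generators of $V^{\gamma_0}$ over $\mathcal D_Y\langle t,\partial_tt\rangle$ lie in some
$U^{\beta_0}$, which by (U1) is stable under this ring. So $V^{\gamma_0}\subseteq U^{\beta_0}$, and by (V2)
$V^{\gamma_0+m}=t^mV^{\gamma_0}\subseteq U^{\beta_0+m}$ for all integers $m\ge0$.

Let $v\in V^\gamma$, and choose $m$ with $\gamma_0+m\ge\gamma$ and $\beta_0+m\ge\gamma$. The filtration $V^\bullet$ has
only finitely many jumps in $[\gamma,\gamma_0+m)$. So by (V3) there is a polynomial $P\neq 0$ with all roots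
$\ge\gamma$ and $P(\partial_tt)v\in V^{\gamma_0+m}\subseteq U^{\beta_0+m}\subseteq U^\gamma$. If $v\notin U^\gamma$, then
Lemma~\ref{lem:division} for $U^\bullet$ yields a root of $P$ less than $\gamma$, a contradiction.
\end{proof}

\subsection{Inverting $\partial_t$}
To find a candidate $U^\bullet$ for $g=f+z^2$, one would like to write every element of $B_g$ in terms of
derivatives $\partial_z^\nu$ of elements coming from $B_f$. But for $v\in\mathcal O_X$ we have
$\partial_z^2(v\delta)=-2v\,\partial_t\delta+4z^2v\,\partial_t^2\delta$, so that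
\[
z^2v\,\partial_t^2\delta=\tfrac14\partial_z^2(v\delta)+\tfrac12v\,\partial_t\delta .
\]
To solve for $z^2v\delta$ one must divide by $\partial_t^2$. So let
\[
\tilde B_f=\mathcal O_X[\partial_t,\partial_t^{-1}]\delta=B_f\oplus N_-,\qquad
N_-=\bigoplus_{j\ge1}\mathcal O_X\partial_t^{-j}\delta,
\]
with the action given by \eqref{eq:action} for all $j\in\mathbb Z$. The relations among $\mathcal D_X,t,\partial_t$ (in
particular $[\partial_t,t]=1$, and $\mathcal D_X$ commutes with $t$ and $\partial_t$) are identities with coefficients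
polynomial in $j$; they hold for $j\ge1$, hence for all $j$. Put $u=\partial_t^{-1}$ and
$F_k\tilde B_f=\bigoplus_{j\le k}\mathcal O_X\partial_t^j\delta$ for $k\in\mathbb Z$. For $\alpha\le1$ put
\[
\tilde V^\alpha=V^\alpha B_f\oplus N_- .
\]

\begin{lemma}\label{lem:micro}
\emph{(i)} $\partial_t\tilde V^\alpha=\tilde V^{\alpha-1}$ for $\alpha\le1$. Hence
$\tilde V^\alpha:=\partial_t^{-m}\tilde V^{\alpha-m}$, for integers $m\ge0$ with $\alpha-m\le1$, is well defined for all
$\alpha\in\mathbb Q$. This is a discrete filtration of $\tilde B_f$, constant on each $(\frac i\ell,\frac{i+1}\ell]$, and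
$\partial_t\tilde V^\alpha=\tilde V^{\alpha-1}$, $u\tilde V^\alpha=\tilde V^{\alpha+1}$ for all $\alpha$.

\emph{(ii)} Each $\tilde V^\alpha$ is stable under $\mathcal D_X$ and $\partial_tt$.

\emph{(iii)} $\partial_tt-\alpha$ is locally nilpotent on $\tilde V^\alpha/\tilde V^{>\alpha}$.
\end{lemma}

\begin{proof}
(i) Let $\alpha\le1$. We have $\partial_t\tilde V^\alpha=\partial_tV^\alpha+\mathcal O_X\delta+N_-$. This lies in
$\tilde V^{\alpha-1}$ by (V2) and because $\mathcal O_X\delta\subseteq V^{>0}\subseteq V^{\alpha-1}$ by (V4). Conversely, let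
$v=\sum_{j\ge0}v_j\partial_t^j\delta\in V^{\alpha-1}$. Then $v-v_0\delta\in V^{\alpha-1}$ equals
$\partial_tw$ with $w\in B_f$, and $w\in V^\alpha$ by Lemma~\ref{lem:jac}(i). So
$v\in\partial_tV^\alpha+\mathcal O_X\delta\subseteq\partial_t\tilde V^\alpha$. The remaining assertions follow because
$\partial_t$ is bijective on $\tilde B_f$.

(ii) Since $\mathcal D_X$ commutes with $\partial_t$ and
\begin{equation}\label{eq:conj}
(\partial_tt-(\alpha-m))\,\partial_t^m=\partial_t^m(\partial_tt-\alpha),
\end{equation}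
we may assume $\alpha\le0$. Then $\mathcal O_X\delta\subseteq V^\alpha$. By \eqref{eq:action}, both
$\xi(v\partial_t^{-j}\delta)=\xi(v)\partial_t^{-j}\delta-\xi(f)v\,\partial_t^{1-j}\delta$ and
$\partial_tt(v\partial_t^{-j}\delta)=fv\,\partial_t^{1-j}\delta+jv\,\partial_t^{-j}\delta$ lie in
$\mathcal O_X\delta\oplus N_-\subseteq\tilde V^\alpha$ for $j\ge1$. The summand $V^\alpha$ is stable by (V1).

(iii) By \eqref{eq:conj} we may again assume $\alpha\le0$. Then
$\tilde V^\alpha/\tilde V^{>\alpha}=V^\alpha/V^{>\alpha}$, and (V3) applies.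
\end{proof}

By definition, for $k\ge0$ and $\alpha\le1$,
\begin{equation}\label{eq:FV}
F_k\tilde B_f\cap\tilde V^\alpha=(F_kB_f\cap V^\alpha B_f)\oplus N_- .
\end{equation}

\subsection{Adding powers of new variables}\label{subsec:setup}
Let $p\ge2$, $N\ge1$ and
\[
g=f+\sum_{l=1}^Nz_l^p\quad\text{on }Y=X\times\mathbb A^N,\qquad
\tilde B_g=\mathcal O_X[z][u,u^{-1}]\delta .
\]
For $m=\sum v_ju^j\delta\in\tilde B_f$ and $h=\sum h_{b,i}z^bu^i\in\mathbb C[z][u,u^{-1}]$ put
$mh=\sum h_{b,i}v_jz^bu^{i+j}\delta\in\tilde B_g$. Then $(um)h=m(uh)$, and $\tilde B_g$ is identified with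
$\tilde B_f\otimes_{\mathbb C[u,u^{-1}]}\mathbb C[z][u,u^{-1}]$. Put
\[
L_l=u\frac{\partial}{\partial z_l}-pz_l^{p-1},\qquad T=\sum_lz_l^p+u^2\frac{\partial}{\partial u}.
\]
For $\xi\in\operatorname{Der}(\mathcal O_X)$ we have
\begin{equation}\label{eq:rules}
\xi(mh)=(\xi m)h,\qquad\partial_{z_l}(mh)=(\partial_tm)(L_lh),\qquad t(mh)=(tm)h+m(Th).
\end{equation}
It suffices to check this for $m=vu^j\delta$ and $h=z^bu^i$. The first rule holds because $\xi(g)=\xi(f)$. The second holds because $\partial_{z_l}(mh)=v\,\partial_{z_l}(z^b)u^{i+j}\delta-pz_l^{p-1}z^bv\,u^{i+j-1}\delta$. For the third,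
$t(mh)=gvz^bu^{i+j}\delta+(i+j)vz^bu^{i+j+1}\delta$; the terms with $f$ and $j$ form $(tm)h$ and those with
$z_l^p$ and $i$ form $m(Th)$. The operators $L_l$ commute with $u$ and with each other, and
\begin{equation}\label{eq:comm}
[L_l,z_{l'}]=\delta_{ll'}u,\qquad[T,L_l]=uL_l .
\end{equation}
The second identity holds because $[z_l^p,u\partial_{z_l}]=-puz_l^{p-1}$ and
$[u^2\partial_u,u\partial_{z_l}]=u^2\partial_{z_l}$. Let $1_l$ be the $l$-th unit vector and $\mathbb N=\{0,1,2,\dots\}$. For
$\nu\in\mathbb N^N$ write $L^\nu=\prod_lL_l^{\nu_l}$ and $|\nu|=\sum_l\nu_l$. By induction we conclude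
\begin{equation}\label{eq:comm2}
z_lL^\nu=L^\nu z_l-\nu_l\,u\,L^{\nu-1_l},\qquad TL^\nu=L^\nu T+|\nu|\,u\,L^\nu .
\end{equation}

\subsection{The smallest case: one square}\label{subsec:square}
Let $N=1$, $p=2$, so $g=f+z^2$ and $L=u\partial_z-2z$. Put $e_\nu=L^\nu1$:
\[
e_0=1,\qquad e_1=-2z,\qquad e_2=4z^2-2u,\qquad e_\nu=(-2)^\nu z^\nu+u(\cdots).
\]
By \eqref{eq:rules}, $me_\nu=\partial_z^\nu(u^\nu m\cdot1)$, so these are the derivatives we were looking for. In $e_\nu$ the terms involving $u$ have lower
$z$-degree, so the $e_\nu$ form a $\mathbb C[u]$-basis of $\mathbb C[z][u]$, and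
$\tilde B_g=\bigoplus_\nu\tilde B_fe_\nu$. Since $z=-\frac12L1$ and $T1=z^2=\frac12u+\frac14e_2$, \eqref{eq:comm2} gives
\[
z\,e_\nu=-\tfrac12e_{\nu+1}-\nu u\,e_{\nu-1},\qquad
T\,e_\nu=\big(\nu+\tfrac12\big)u\,e_\nu+\tfrac14e_{\nu+2}.
\]
With \eqref{eq:rules} the second formula becomes
\[
\partial_tt(me_\nu)=\big((\partial_tt+\nu+\tfrac12)m\big)e_\nu+\tfrac14(\partial_tm)e_{\nu+2}.
\]
So, up to the last term, passing from $m$ to $me_\nu$ adds $\nu+\frac12$ to the eigenvalue of $\partial_tt$. This suggests
\[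
\tilde U^\gamma=\bigoplus_\nu\tilde V^{\gamma-\nu-\frac12}\,e_\nu,\qquad U^\gamma=\tilde U^\gamma\cap B_g .
\]
This is a discrete filtration, and $\tilde U^\gamma$ is stable under $\mathcal D_X$ by \eqref{eq:rules} and Lemma~\ref{lem:micro}(ii).
Let $m\in\tilde V^{\gamma-\nu-\frac12}$. Then $\partial_z(me_\nu)=(\partial_tm)e_{\nu+1}$ is in $\tilde U^\gamma$, as is
$z(me_\nu)=-\frac12me_{\nu+1}-\nu(um)e_{\nu-1}$. The last term $\frac14(\partial_tm)e_{\nu+2}$ is in $\tilde U^{\gamma+1}$,
because $\partial_tm\in\tilde V^{\gamma-\nu-\frac32}$. So $\partial_tt$ preserves $\tilde U^\gamma$, and $\partial_tt-\gamma$ is locally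
nilpotent on $\tilde U^\gamma/\tilde U^{>\gamma}$ by Lemma~\ref{lem:micro}(iii). Finally, $t=u\,\partial_tt$ maps
$\tilde U^\gamma$ to $u\,\tilde U^\gamma=\tilde U^{\gamma+1}$. As $B_g$ is stable under $\mathcal D_Y$, $t$ and $\partial_t$,
Lemma~\ref{lem:comparison} gives $V^\gamma B_g\subseteq U^\gamma$.

Now read off $I_0$. (The divisor of $g$ is reduced: a prime $b$ with $b^2\mid g$ would divide
$\partial_zg=2z$, so $z\mid f$, which is absurd.) Let $v\delta\in V^1B_g$ with $v\in\mathcal O_X[z]$, and write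
$v\delta=\sum m_\nu e_\nu$ with $m_\nu\in\tilde V^{\frac12-\nu}$. Since $v\delta\in\mathcal O_X[z][u]\delta$, we have
$m_\nu=v_\nu\delta+n_\nu$ with $v_\nu\in\mathcal O_X$, $n_\nu\in N_-$. Comparing coefficients of $u^0$ gives
$v=\sum_\nu(-2)^\nu v_\nu z^\nu\equiv v_0\bmod z$, and $v_0\delta\in V^{1/2}B_f$ by \eqref{eq:FV}. Hence
\[
I_0(\operatorname{div}(f+z^2))\subseteq\{v_0\in\mathcal O_X:\ v_0\delta\in V^{1/2}B_f\}\cdot\mathcal O_Y+(z).
\]
So adding $z^2$ costs a shift by $\frac12$. If $\operatorname{div}f$ is reduced and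
$F_0B_f\cap V^{1/2}B_f=F_0B_f\cap V^1B_f$, the right-hand side is $I_0(\operatorname{div}f)\mathcal O_Y+(z)$. For smaller
jump-free windows we replace $z^2$ by $z^p$, so that the shift is $\frac1p$.

\section{The function $f+\sum z_l^p$}\label{sec:powers}

We keep the notation of Section~\ref{subsec:setup}. Compared with one square, the new feature is that $1$ no longer generates:
modulo the images of the $L_l$ there remain the monomials $z^a$ with $0\le a_l\le p-2$. For
$a\in\{0,\dots,p-2\}^N$ and $\nu\in\mathbb N^N$ put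
\[
e_{a,\nu}=L^\nu z^a\in\mathbb C[z][u],\qquad
\rho(a,\nu)=\sum_{l=1}^N\Big(\nu_l+\frac{a_l+1}p\Big).
\]

\subsection{A basis}
Since $L_lz_l^n=n\,u\,z_l^{n-1}-p\,z_l^{n+p-1}$, we have
\begin{equation}\label{eq:expand}
e_{a,\nu}=\prod_{l}L_l^{\nu_l}z_l^{a_l}=\prod_{l}\ \sum_{0\le i_l\le\nu_l}\lambda^{(a_l,\nu_l)}_{i_l}\,u^{i_l}\,
z_l^{\,a_l-i_l+(\nu_l-i_l)(p-1)},
\end{equation}
where the scalar $\lambda^{(a_l,\nu_l)}_{i_l}$ (which also depends on $p$) is $0$ if the exponent is negative, and equals
$(-p)^{\nu_l}$ for $i_l=0$. The exponent of $z_l$ drops by $p$ when $i_l$ increases by $1$. So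
\[
e_{a,\nu}=(-p)^{|\nu|}z^{a+(p-1)\nu}+(\text{terms of lower total degree in }z).
\]
By division with remainder $(a,\nu)\mapsto a+(p-1)\nu$ is a bijection onto $\mathbb N^N$. Hence the
$e_{a,\nu}$ form a $\mathbb C[u]$-basis of $\mathbb C[z][u]$, and since
$F_k\tilde B_g=u^{-k}\mathcal O_X[z][u]\delta$,
\begin{equation}\label{eq:basis}
\tilde B_g=\bigoplus_{a,\nu}\tilde B_f\,e_{a,\nu},\qquad
F_k\tilde B_g=\bigoplus_{a,\nu}F_k\tilde B_f\,e_{a,\nu}.
\end{equation}

Raising an exponent by one raises $\rho$. More precisely, for all $a,\nu,l$,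
\begin{equation}\label{eq:raise}
L^\nu z^{a+1_l}\ \text{is a scalar multiple of some } e_{a^*,\nu^*}\ \text{ with }\
\rho(a^*,\nu^*)\ge\rho(a,\nu)+\tfrac1p .
\end{equation}
If $a_l\le p-3$, then $L^\nu z^{a+1_l}=e_{a+1_l,\nu}$ and $\rho$ grows by $\frac1p$. If $a_l=p-2$, let
$a'$ be $a$ with $l$-th entry replaced by $0$. Then $L_lz^{a'}=-p\,z^{a+1_l}$, so
$L^\nu z^{a+1_l}=-\frac1p\,e_{a',\nu+1_l}$, and $\rho$ grows by $1-\frac{p-2}p=\frac2p$.

\subsection{The upper bound}

\begin{proposition}\label{prop:upper}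
For $\gamma\in\mathbb Q$ put $\tilde U^\gamma=\bigoplus_{a,\nu}\tilde V^{\gamma-\rho(a,\nu)}e_{a,\nu}\subseteq\tilde B_g$.
Then $V^\gamma B_g\subseteq\tilde U^\gamma$ for all $\gamma$.
\end{proposition}

\begin{proof}
We apply Lemma~\ref{lem:comparison} to $U^\gamma=\tilde U^\gamma\cap B_g$. Note that $B_g$ is stable under
$\mathcal D_Y,t,\partial_t$. The filtration is exhaustive because sums in \eqref{eq:basis} are finite. Since
$\rho\in\frac1p\mathbb Z$, it is constant on each $(\frac iM,\frac{i+1}M]$ for $M=\ell p$. So it is discrete. Let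
$m\in\tilde V^{\gamma-\rho}$, where $\rho=\rho(a,\nu)$, and $e=e_{a,\nu}$.

\emph{$\mathcal D_X$-stability} follows from Lemma~\ref{lem:micro}(ii) and \eqref{eq:rules}.

\emph{Stability under $\partial_{z_l}$.} We have $\partial_{z_l}(me)=(\partial_tm)e_{a,\nu+1_l}$ with
$\partial_tm\in\tilde V^{\gamma-\rho-1}$ and $\rho(a,\nu+1_l)=\rho+1$.

\emph{Stability under $z_l$.} By \eqref{eq:comm2}, $z_l(me)=m\,L^\nu z^{a+1_l}-\nu_l\,(um)\,e_{a,\nu-1_l}$. The
first term is in $\tilde U^\gamma$ by \eqref{eq:raise}. In the second, $um\in\tilde V^{\gamma-\rho+1}$ and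
$\rho(a,\nu-1_l)=\rho-1$.

\emph{The operator $\partial_tt$.} From $L_lz^{a+1_l}=(a_l+1)u\,z^a-p\,z_l^pz^a$ we get
\[
T z^a=\sum_lz_l^pz^a=\sum_l\frac{a_l+1}p\,u\,z^a-\frac1p\sum_lL_lz^{a+1_l}.
\]
Applying $L^\nu$ and \eqref{eq:comm2} gives
$Te=\rho\,u\,e-\frac1p\sum_lL^{\nu+1_l}z^{a+1_l}$. With \eqref{eq:rules},
\begin{equation}\label{eq:dtt}
(\partial_tt-\gamma)(me)=\big((\partial_tt-(\gamma-\rho))m\big)e-\frac1p\sum_l(\partial_tm)\,L^{\nu+1_l}z^{a+1_l}.
\end{equation}
Here $\partial_tm\in\tilde V^{\gamma-\rho-1}$, and by \eqref{eq:raise} applied to $(a,\nu+1_l)$ each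
$L^{\nu+1_l}z^{a+1_l}$ is a multiple of a basis element with $\rho$-value at least $\rho+1+\frac1p$. So the last
sum lies in $\tilde U^{\gamma+1/p}\subseteq\tilde U^{>\gamma}$. By Lemma~\ref{lem:micro}, $\partial_tt$ preserves
$\tilde U^\gamma$, and $\partial_tt-\gamma$ is locally nilpotent on
$\tilde U^\gamma/\tilde U^{>\gamma}=\bigoplus(\tilde V^{\gamma-\rho(a,\nu)}/\tilde V^{>\gamma-\rho(a,\nu)})e_{a,\nu}$. Since
$U^{>\gamma}=\tilde U^{>\gamma}\cap B_g$, the quotient $U^\gamma/U^{>\gamma}$ is a subspace of this, and (U2) follows.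

\emph{The operator $t=u\,(\partial_tt)$} maps $\tilde U^\gamma$ into $u\,\tilde U^\gamma=\tilde U^{\gamma+1}$.
\end{proof}

\subsection{Hodge ideals}

\begin{proposition}\label{prop:key}
Let $D=\operatorname{div}(f)$ be reduced, let $k\ge0$ and $r\ge1$, let $\eta$, $p$ be as in \eqref{eq:eta} and \eqref{eq:q},
and let $g=f+\sum_{l=1}^Nz_l^p$ on $Y=X\times\mathbb A^N$. Then $\operatorname{div}(g)$ is reduced and
\[
I_k(\operatorname{div}g)\subseteq\big(I_k(D)+(z_1,\dots,z_N)^r\big)\mathcal O_Y .
\]
\end{proposition}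

\begin{proof}
\emph{Reducedness.} Let $b$ be a prime element of a local ring of $Y$ with $b^2\mid g$. Then $b$ divides
$\partial g/\partial z_l=pz_l^{p-1}$, so $b$ is associated to $z_l$, for every $l$. This is absurd if $N\ge2$. If $N=1$, it
gives $z_1\mid f$, which is absurd because $f\ne0$ comes from $X$.

\emph{Evaluation maps.} Let $\varphi_g:F_k\tilde B_g\to\mathcal O_X[z]$ be the $\mathcal O_X[z]$-linear map that
sends $\partial_t^j\delta$ to $j!\,g^{k-j}$ for $0\le j\le k$ and to $0$ for $j<0$. Define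
$\varphi_f:F_k\tilde B_f\to\mathcal O_X$ in the same way, with $f$ in place of $g$. By (H1) and \eqref{eq:FV},
\[
I_k(\operatorname{div}g)=\varphi_g(F_kB_g\cap V^1B_g),\qquad I_k(D)=\varphi_f(F_k\tilde B_f\cap\tilde V^1).
\]
Write $(z)=(z_1,\dots,z_N)$. Since $g-f\in(z)^p\subseteq(z)^r$,
\begin{equation}\label{eq:phi}
\varphi_g(m\,z^b)\equiv\varphi_f(m)\,z^b\pmod{(z)^r}\qquad\text{for }m\in F_k\tilde B_f .
\end{equation}

\emph{Three cases.} Let $c\in F_kB_g\cap V^1B_g$. By Proposition~\ref{prop:upper} and \eqref{eq:basis},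
\[
c=\sum_{a,\nu}m_{a,\nu}e_{a,\nu},\qquad m_{a,\nu}\in F_k\tilde B_f\cap\tilde V^{1-\rho(a,\nu)} .
\]
By \eqref{eq:expand} and \eqref{eq:phi}, $\varphi_g(c)$ is modulo $(z)^r$ a $\mathbb C$-linear combination of terms
\[
\varphi_f\big(u^{|i|}m_{a,\nu}\big)\prod_lz_l^{\,a_l-i_l+(\nu_l-i_l)(p-1)},\qquad 0\le i_l\le\nu_l,
\]
with nonnegative exponents, where $i=(i_1,\dots,i_N)$. We show that each term lies in $I_k(D)\mathcal O_Y+(z)^r$.
\begin{itemize}
\item If $|i|>k$, then $u^{|i|}m_{a,\nu}\in F_{-1}\tilde B_f$, and the term is $0$.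
\item If $|i|\le k$ and $i_l<\nu_l$ for some $l$, the exponent of $z_l$ is at least $-k+(p-1)\ge r$, because $p\ge r+k+1$.
So the term is in $(z)^r$.
\item Let $i=\nu$ and $|\nu|\le k$. Then the monomial is $z^{a-\nu}$. If $|a|-|\nu|\ge r$, the term is in $(z)^r$.
Otherwise $|a|\le r+k-1$, so
\[
\sum_l\frac{a_l+1}p\le\frac{r+k+N-1}p<\eta
\]
by the choice of $p$. Now $u^{|\nu|}m_{a,\nu}\in F_k\tilde B_f\cap\tilde V^\alpha$ with
$\alpha=1-\rho(a,\nu)+|\nu|=1-\sum_l\frac{a_l+1}p\in(1-\eta,1)$. By \eqref{eq:FV} and \eqref{eq:eta},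
$F_k\tilde B_f\cap\tilde V^\alpha=F_k\tilde B_f\cap\tilde V^1$. So $\varphi_f(u^{|\nu|}m_{a,\nu})\in I_k(D)$. \qedhere
\end{itemize}
\end{proof}

The two terms in the maximum in \eqref{eq:q} thus have different roles: $p\ge r+k+1$ makes the
corrections $pz_l^{p-1}$ in $L_l$ invisible modulo $(z)^r$, even after up to $k$ differentiations, and
$p>(r+k+N-1)/\eta$ keeps the shifts inside the jump-free window.

\section{The universal perturbation}\label{sec:universal}

Let $f,\mathfrak a=(a_1,\dots,a_N),k,\eta$ be as in Theorem~\ref{thm:explicit}, let $r\ge1$, and let $p$ be as in \eqref{eq:q}. On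
\[
\mathcal T=X\times\mathbb A^N_z\times\mathbb A^N_w\times\mathbb A^1_y\qquad\text{let}\qquad
G=yf+\sum_{l=1}^Nw_lz_l^p,
\]
and let $J=(I_k(D)+(z_1,\dots,z_N)^r)\mathcal O_{X\times\mathbb A^N_z}$. The divisor of $G$ is reduced: if $b$ is a
prime element of a local ring of $\mathcal T$ with $b^2\mid G$, then $b$ divides $\partial G/\partial w_1=z_1^p$ and $\partial G/\partial y=f$, so
$b$ is associated to $z_1$ and $z_1\mid f$, which is absurd.

\begin{proposition}\label{prop:universal}
$I_k(\operatorname{div}G)\subseteq J\cdot\mathcal O_{\mathcal T}$.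
\end{proposition}

\begin{proof}
Let $\sigma=y\,w_1\cdots w_N$ and $\mathcal T^\circ=\{\sigma\ne0\}$. Where the coefficients are invertible they can be
absorbed into the variables after extracting $p$-th roots: the map
\[
\pi:\mathcal T'=X\times\mathbb A^N_{z'}\times(\mathbb G_m)^N_\omega\times(\mathbb G_m)_y\to\mathcal T^\circ,\qquad
z_l=z_l'/\omega_l,\quad w_l=y\,\omega_l^p,
\]
is étale and surjective, and $\pi^*G=y\big(f+\sum_l{z_l'}^p\big)$ with $y$ a unit. By (H3), applied to $\pi$ and to the
projection $\mathcal T'\to X\times\mathbb A^N_{z'}$, and by Proposition~\ref{prop:key},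
\[
I_k(\operatorname{div}G)\mathcal O_{\mathcal T'}=I_k\Big(\operatorname{div}\big(f+\textstyle\sum_l{z_l'}^p\big)\Big)\mathcal O_{\mathcal T'}
\subseteq\big(I_k(D)+(z')^r\big)\mathcal O_{\mathcal T'}=J\mathcal O_{\mathcal T'},
\]
where the last equality holds because $z_l'=\omega_lz_l$ with $\omega_l$ a unit. As $\pi$ is faithfully flat,
$I_k(\operatorname{div}G)|_{\mathcal T^\circ}\subseteq J\mathcal O_{\mathcal T^\circ}$. So for every
$c\in I_k(\operatorname{div}G)$ there is $n$ with $\sigma^nc\in J\mathcal O_{\mathcal T}$. But $J$ does not involve $w,y$, so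
$\mathcal O_{\mathcal T}/J\mathcal O_{\mathcal T}=(\mathcal O_{X\times\mathbb A^N_z}/J)[w,y]$ is a polynomial ring, on which the monomial $\sigma$ is
a nonzerodivisor. Hence $c\in J\mathcal O_{\mathcal T}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:explicit}]
Let $q=N(p-1)+1$. A monomial of degree $q$ in $a_1,\dots,a_N$ contains some $a_l$ at least $p$ times, so
$\mathfrak a^q\subseteq(a_1^p,\dots,a_N^p)$. Let $E$ be reduced effective with
$\mathcal O_X(-E)\subseteq(f)+\mathfrak a^q$. Every point of $X$ has an affine open neighborhood $X'$ on which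
$\mathcal O_X(-E)=(g)$, and then
\[
g=h_0f+\sum_{l=1}^Nh_la_l^p,\qquad h_0,h_l\in\mathcal O(X').
\]
Put $\mathcal T_{X'}=X'\times\mathbb A^{2N+1}\subseteq\mathcal T$ and consider the graph embedding
\[
\gamma:X'\hookrightarrow\mathcal T_{X'},\qquad z_l=a_l,\quad w_l=h_l,\quad y=h_0 .
\]
Then $\gamma^*G=g$. We restrict $G$ to $\gamma(X')$ one equation at a time. Let
$T_i\subseteq\mathcal T_{X'}$ be defined by the first $i$ of the $2N+1$ equations of the graph (in some order). So
$T_0=\mathcal T_{X'}$, $T_{2N+1}=\gamma(X')$, each $T_i\cong X'\times\mathbb A^{2N+1-i}$ is smooth and irreducible, and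
$T_{i+1}$ is a divisor in $T_i$.

To apply (H2) we need reduced divisors at every stage. Each $G|_{T_i}$ is nonzero, since it restricts to $g\ne0$ on $\gamma(X')$.
Its divisor is reduced at every $P\in\gamma(X')$: if $b^2\mid G|_{T_i}$ in $\mathcal O_{T_i,P}$ with $b$ a nonunit, then the
restriction of $b$ to $\gamma(X')$ is a nonunit at $P$ whose square divides $g\ne0$. This contradicts the
reducedness of $E$. Let $W_i\subseteq T_i$ be the open set where $\operatorname{div}(G|_{T_i})$ is reduced; it contains $\gamma(X')$. Then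
\[
W=\mathcal T_{X'}\setminus\bigcup_i(T_i\setminus W_i)
\]
is an open neighborhood of $\gamma(X')$ in $\mathcal T_{X'}$, and $W\cap T_i\subseteq W_i$ for all $i$. So $W\cap T_i$ is smooth and
irreducible, $\operatorname{div}(G|_{W\cap T_i})$ is reduced, and $W\cap T_{i+1}$ is a divisor in $W\cap T_i$ on which
$G$ does not vanish identically. Thus (H2) applies to each of the $2N+1$ pairs $W\cap T_{i+1}\subset W\cap T_i$. Together
with Proposition~\ref{prop:universal} we obtain on $X'$
\[
I_k(E)|_{X'}\subseteq I_k(\operatorname{div}G)\cdot\mathcal O_{X'}\subseteq\gamma^*(J)\,\mathcal O_{X'}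
=I_k(D)+(a_1,\dots,a_N)^r=I_k(D)+\mathfrak a^r .
\]
The sets $X'$ cover $X$, and $p$ and $q$ do not depend on $E$ or $X'$.
\end{proof}

With the reduction in Section~\ref{sec:tools}, this proves Theorem~\ref{thm:main}.

\begin{remark}
The universal divisor is what makes $q$ uniform: the functions $h_0,h_l$ enter only through $\gamma$, never
through $G$. Nothing is assumed about them; in particular $h_0$ may vanish.
\end{remark}

\begin{remark}\label{rem:onesided}
Under the hypothesis of Theorem~\ref{thm:main} the inclusion $I_k(D)\subseteq I_k(E)+\mathfrak m_x^r$ fails in general. On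
$\mathbb A^2$ let $D=\{x=0\}$, $E=\{xy(x-y)=0\}$, $k=0$, and let $\mathfrak m_0=(x,y)$. Then
$\mathcal O(-E)\subseteq\mathcal O(-D)$, so the hypothesis holds for every $q$, and $I_0(D)=\mathcal O$. The exceptional
divisor $F$ of the blow-up of the origin has $A_F=2$ and $\operatorname{ord}_F(E)=3$. A function $v$ with $v(0)\ne0$ has
$\operatorname{ord}_F(v)=0$, and $2>3(1-\epsilon)$ fails for $0<\epsilon\ll1$. So $I_0(E)\subseteq\mathfrak m_0$, and
$I_0(D)\not\subseteq I_0(E)+\mathfrak m_0^r$ for all $r\ge1$.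
\end{remark}

\begin{thebibliography}{9}
\bibitem{MOP} Mircea Musta\c{t}\u{a}, Sebastian Olano, and Mihnea Popa, \emph{Local vanishing and Hodge filtration for
rational singularities}, arXiv:1703.06704 (2017).

\bibitem{MP} Musta\c{t}\u{a} and Popa, \emph{Hodge ideals}, Memoirs AMS.

\bibitem{MPR} Musta\c{t}\u{a} and Popa, \emph{Restriction, subadditivity, and semicontinuity theorems for
Hodge ideals}, IMRN 2018.

\bibitem{MPQ} Musta\c{t}\u{a} and Popa, \emph{Hodge ideals for $\mathbb Q$-divisors, $V$-filtration, and minimal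
exponent}, Forum Math. Sigma 2020.
\end{thebibliography}

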